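# Dense complexes without a simplex-boundary minor

All simplicial complexes are finite and contain the empty face. $f_d(K)$ is the number of $d$-dimensional faces of $K$. A complex has $n$ vertices if $n$ of its faces are singletons. Homology has coefficients in $\mathbb F_2$ unless we say otherwise.

## 1. The complexes $K_{d,q}$ and the cyclic bound

**Theorem 1.** Let $d\ge 2$, let $q$ be a prime power, and let $K_{d,q}$ be the following complex. Its vertex set is $V_0\sqcup\dots\sqcup V_d$, where each $V_i$ is a copy of $\mathbb F_q^2$. Its facets are the sets $\{(x_0,y_0),\dots,(x_d,y_d)\}$ with $(x_i,y_i)\in V_i$ and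
$$\sum_i y_i=\sum_{i<j}x_ix_j .$$
It has $n=(d+1)q^2$ vertices and $f_d=q^{2d+1}$. Neither $K_{d,q}$ nor $K_{d,q}$ together with isolated vertices has $\partial\sigma^{d+1}$ as a minor. In particular neither has $H(d+1)$ as a minor.

Here $\partial\sigma^{k}$ is the boundary complex of the $k$-simplex, $H(d+1)$ is the $d$-skeleton of the $(2d+2)$-simplex, and "minor" is defined in Section 2. The theorem answers a question on face numbers posed in Eran Nevo, "Higher minors and Van Kampen's obstruction", arXiv:math/0602531 (2006). For $d=1$ we have $H(2)=K_5$, and the graph case is a known theorem, which we quote: *a graph on $n$ vertices with more than $3n-6$ edges has a $K_5$ minor.* The number $3n-6$ is the number of edges of a simplicial 3-polytope on $n$ vertices. In higher dimensions the natural replacement is $f_d(C(2d+1,n))$, where $C(2d+1,n)$ is the boundary complex of a cyclic $(2d+1)$-polytope on $n$ vertices. So the question is: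

*For $d\ge1$, $n\ge 2d+3$ and $K$ a complex on $n$ vertices, does $f_d(K)>f_d(C(2d+1,n))$ imply $H(d+1)<K$?*

**Corollary 2.**
1. For $d=2$, $q=19$, $K=K_{2,19}$: $n=1083$ and $f_2(K)=2476099>2332802=f_2(C(5,1083))$, but $H(3)\not< K$.
2. For every $d\ge2$ and every $n>4^{4d+3}(d+1)^{2d+1}$ there is a complex $K$ on $n$ vertices with $f_d(K)>f_d(C(2d+1,n))$ and $H(d+1)\not<K$. In fact $f_d(K)\ge 2^{-(2d+1)}\left(\frac n{d+1}\right)^{d+1/2}$, so no bound of the form $C_d\,n^d$ can replace $f_d(C(2d+1,n))$.
3. Hence, for given $d$, the implication holds for all $n\ge 2d+3$ and all $K$ if and only if $d=1$.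

So the answer is no: the implication holds for $d=1$ and fails for every $d\ge 2$ once $n$ is large.

To see how Theorem 1 gives this, compare orders of growth. For fixed $d$ the cyclic number $f_d(C(2d+1,n))$ has order $n^d$. The complex $K_{d,q}$ has $n\sim q^2$ vertices and $q^{2d+1}\sim n^{d+1/2}$ top faces, so it wins by a factor of order $\sqrt n$. All the difficulty lies in showing that $K_{d,q}$ has no $\partial\sigma^{d+1}$-minor. A further result, Theorem 3 in Section 10, gives bounds in the opposite direction. It is not needed for the answer.

## 2. Missing faces, admissible contractions, minors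

**Definition (missing face).** $T$ is a *missing face* of $K$ if $T\notin K$ while all proper subsets of $T$ belong to $K$.

Every non-face contains a missing face: take a minimal non-face inside it.

**Definition (admissible contraction).** Let $u\ne v$ be vertices of $K$ that are not both contained in any missing face of $K$ of dimension $\le\dim K$. Then $K\mapsto K'$ is an admissible contraction, where
$$K'=\{T: u\notin T\in K\}\cup\{(T\setminus\{u\})\cup\{v\}: u\in T\in K\}.$$
In words, $u$ is identified with $v$. We write $\pi$ for the vertex map with $\pi(u)=v$ that fixes every other vertex, so $K'=\pi(K)$.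

**Definition (minor).** A *deletion* removes a face together with all faces containing it. $H<K$ ($H$ is a *minor* of $K$) if $H$ can be obtained from $K$ by finitely many deletions and admissible contractions.

Every subcomplex is a minor. Since all proper subsets of a $(d+2)$-set of vertices of $H(d+1)$ are faces, $\partial\sigma^{d+1}\subset H(d+1)$. So $H(d+1)<K$ implies $\partial\sigma^{d+1}<K$, and to exclude $H(d+1)$ it suffices to exclude $\partial\sigma^{d+1}$.

**Example (from octahedron to tetrahedron).** Let $d=2$ and let $K$ be the boundary of the octahedron, written as the join $\{a,b\}*C_4$ with the 4-cycle $C_4=1234$. The missing faces are $\{a,b\},\{1,3\},\{2,4\}$. The pair $1,4$ lies in none of them, so we may contract $4$ into $1$. We get the bipyramid $\{a,b\}*\partial(123)$, whose missing faces are $\{a,b\}$ and $\{1,2,3\}$. The pair $a,1$ lies in neither, so we may contract $a$ into $1$. The faces $\{a\}\cup R$ with $R\subsetneq\{1,2,3\}$ become the sets $\{1\}\cup R$, and the result is the boundary of the tetrahedron $\{1,2,3,b\}$. Thus $\partial\sigma^3<K$.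

In the bipyramid the pair $1,2$ is *not* admissible, since $\{1,2,3\}$ is a missing face of dimension $2$. Contracting $2$ into $1$ anyway would leave just the two triangles $\{a,1,3\},\{b,1,3\}$, a disk. Admissibility is there to prevent such a destruction of topology.

**The case $d=1$.** For a complex of dimension 1, the only missing faces of dimension $\le 1$ are the non-edges. So admissible contractions are exactly edge contractions, and we have the usual graph minors. Moreover $f_1(C(3,n))=3n-6$. If $f_1(K)>3n-6$, delete all faces of dimension $\ge2$. What remains is a graph with the same number of edges, and the quoted graph theorem gives $H(2)=K_5<K$. So the implication holds for $d=1$.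

**Face numbers of cyclic polytopes.** For a simplicial $D$-polytope with $h$-vector $(h_0,\dots,h_D)$ we have $f_{k-1}=\sum_{i=0}^k\binom{D-i}{k-i}h_i$ and $h_i=h_{D-i}$ (Dehn–Sommerville). A cyclic polytope is neighborly, which gives $h_i=\binom{n-D-1+i}{i}$ for $i\le\lfloor D/2\rfloor$. With $D=2d+1$ and $k=d+1$:
$$f_d(C(2d+1,n))=\sum_{i=0}^{d+1}\binom{2d+1-i}{d+1-i}h_i,\qquad h_i=\binom{n-2d-2+i}{i}\ (0\le i\le d),\quad h_{d+1}=h_d. \tag{1}$$
For $d=1$ this is $3+2(n-3)+(n-3)=3n-6$. For $d=2$ it is
$$10+6(n-5)+3\binom{n-4}2+\binom{n-4}2=2n^2-12n+20. \tag{2}$$

**The case $n=2d+3$.** Here the implication is trivially true for every $d$. By (1), $h_i=i+1$ for $i\le d$ and $h_{d+1}=d+1$. So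
$$f_d(C(2d+1,2d+3))=\sum_{i=0}^{d+1}(i+1)\binom{2d+1-i}{d}-1=\binom{2d+3}{d+2}-1=\binom{2d+3}{d+1}-1 .$$
For the middle equality, count the $(d+2)$-subsets of $\{0,\dots,2d+2\}$ by their second smallest element $i+1$: there are $i+1$ choices for the smallest element and $\binom{2d+1-i}{d}$ for the rest. So $f_d(K)>f_d(C(2d+1,2d+3))$ forces $K$ to contain all $(d+1)$-subsets of its $2d+3$ vertices, and then $H(d+1)$ is a subcomplex of $K$. For $d\ge2$ a failure can only occur for larger $n$.

**Example ($K_{2,2}$).** For $d=2$, $q=2$ the complex has $12$ vertices and $32$ triangles. For instance $\{(1,0),(1,0),(0,1)\}$, in $V_0,V_1,V_2$ respectively, is a facet: $0+0+1=1\cdot1+1\cdot0+1\cdot 0$. Any two vertices in different parts span an edge, so there are $3\cdot 16=48$ edges. We shall see in Section 8 that each vertex link is a bipartite graph without 4-cycles, in which every vertex has $q=2$ neighbors. A 2-regular graph on $8$ vertices with no cycle of length $<6$ is a single 8-cycle. So $K_{2,2}$ is a connected closed surface with Euler characteristic $12-48+32=-4$. It has few faces: by (2), $f_2(C(5,12))=164$. But it shows the kind of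 topology we are after: there is a nonzero 2-cycle, the whole surface, and no sphere.

## 3. Acyclicity is too strong, balance is too weak

We look for a property that $\partial\sigma^{d+1}$ lacks, that survives deletions and admissible contractions, and that a complex with more than $C n^d$ top faces can have.

**Acyclicity.** A first candidate, for complexes of dimension $\le d$, is $H_d(K)=0$: the boundary $\partial\sigma^{d+1}$ violates it, and since there are no $(d+1)$-faces it passes to subcomplexes. But it caps the face number. If $H_d(K)=Z_d(K)=0$, then $\partial_d$ is injective, so $f_d(K)$ is at most the dimension of the space of $(d-1)$-cycles of the full simplex on $n$ vertices, which is $\binom{n-1}{d}$. For $d=2$ this is $\binom{n-1}2$, and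
$$2n^2-12n+20-\binom{n-1}2=\tfrac32\,n(n-7)+19>0\qquad(n\ge7),$$
so an acyclic complex never satisfies the hypothesis. We must allow many $d$-cycles.

**Balance.** A second candidate is "no $\partial\sigma^{d+1}$ as a *subcomplex*". Let $d\ge2$ and color the vertices with $d+1$ colors, allowing only faces with distinct colors. Among $d+2$ vertices two share a color, so they span no edge, while $\partial\sigma^{d+1}$ has all edges. So even the complete $(d+1)$-partite complex, with about $(n/(d+1))^{d+1}$ facets, contains no $\partial\sigma^{d+1}$. But this is not stable under contraction. For $d=2$ the complete tripartite complex with parts of size $\ge2$ contains the octahedron, and the two contractions in Section 2 turn it into $\partial\sigma^3$. The coloring is lost at the first contraction, which merges vertices of different colors.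

**Spheres.** The octahedron example shows what persists. It stays a topological sphere until it is a small one. So we should forbid spheres, in a form that is a homotopy invariant, and check that admissible contractions preserve homotopy type. A 2-cycle that is a torus, or $K_{2,2}$, is then allowed. For $d=2$ this works directly: the property will be that no map $S^2\to|K|$ carries homology.

For $d\ge3$ the obvious analogue is "every $S^d\to|K|$ induces $0$ on $H_d$". It would also be preserved, but our complexes do not have it. Indeed, let $d\ge3$ and $q>d+1$. Every set of at most $d$ vertices of $K_{d,q}$ in distinct parts is a face: put any vertices into the other parts except one, choose $x$ freely in the last part, and solve for $y$. So $K_{d,q}$ has the same $(d-1)$-skeleton as the join of $d+1$ discrete sets. That join is $(d-1)$-connected, so $K_{d,q}$ is $(d-2)$-connected, with $d-2\ge1$. For an $(m-1)$-connected space with $m\ge2$ the Hurewicz map $\pi_{m+1}\to H_{m+1}(\cdot;\mathbb Z)$ is onto. With $m=d-1$, every integral $d$-cycle of $K_{d,q}$ comes from a map of $S^d$. Such cycles exist, since $f_d=q^{2d+1}>(d+1)q^{2d}=f_{d-1}$.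 As the integral cycles form a direct summand of the integral chains, some of them are nonzero mod 2. So the global condition fails.

The remedy is to look only at 2-dimensional pieces, namely the links of faces with $d-2$ vertices. The price is that contraction affects such links in two different ways, and one of them is not a homotopy equivalence.

## 4. Nonspherical complexes and $d$-good complexes

Write $\mathrm{lk}_K(T)=\{R: R\cap T=\emptyset,\ R\cup T\in K\}$.

**Definition (nonspherical).** A complex $L$ with $\dim L\le 2$ is *nonspherical* if every continuous $f:S^2\to|L|$ induces $0$ on $H_2(\cdot;\mathbb F_2)$.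

**Examples.** The complex $\{\emptyset\}$ is nonspherical, since there are no maps into the empty space. A triangulated torus is nonspherical: every map from $S^2$ lifts to the plane, hence is null-homotopic. A triangulated $\mathbb{RP}^2$ is nonspherical too: every map from $S^2$ factors through the double cover $S^2\to\mathbb{RP}^2$, which covers each triangle twice and so induces $0$ mod 2. A triangulated $S^2$ is not nonspherical.

We use two properties.

* *Homotopy invariance.* If $g:|L|\to|L'|$ is a homotopy equivalence with inverse $h$ and $f:S^2\to|L'|$, then $f\simeq g\circ(h\circ f)$. So $L$ nonspherical implies $L'$ nonspherical.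
* *Heredity.* If $L_1\subset L$ and $\dim L\le 2$, then $H_2(L_1)=Z_2(L_1)\subset Z_2(L)=H_2(L)$, because there are no 3-faces. So a map to $|L_1|$ that is zero in $H_2(L)$ is zero in $H_2(L_1)$.

**Definition ($d$-good).** Let $d\ge2$. A complex $K$ with $\dim K\le d$ is *$d$-good* if $\mathrm{lk}_K(\tau)$ is nonspherical for every $\tau\in K$ with $|\tau|=d-2$.

These links have dimension $\le2$, since $|R|\le (d+1)-(d-2)=3$. For $d=2$ the only $\tau$ is $\emptyset$, and $2$-good means that $K$ itself is nonspherical.

**Lemma A.** A $d$-good complex contains no $\partial\sigma^{d+1}$ as a subcomplex.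

*Proof.* Suppose $|W|=d+2$ and all proper subsets of $W$ are in $K$. Take $\tau\subset W$ with $|\tau|=d-2$. Then $\mathrm{lk}_K(\tau)$ contains the boundary of the tetrahedron $W\setminus\tau$. This is an embedded $S^2$. Its fundamental class is the sum of four triangles, a nonzero element of $Z_2(\mathrm{lk}_K(\tau))=H_2(\mathrm{lk}_K(\tau))$. So $\mathrm{lk}_K(\tau)$ is not nonspherical, a contradiction. $\square$

## 5. Contraction under the link condition is a homotopy equivalence

The next lemma does not mention missing faces. Its hypothesis is the *link condition*, and in Section 6 we derive that condition from admissibility.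

**Lemma B.** Let $u,v$ be distinct vertices of a complex $L$ with $\mathrm{lk}_L(u)\cap\mathrm{lk}_L(v)=\mathrm{lk}_L(\{u,v\})$ (so, since $\emptyset$ lies in the left side, $\{u,v\}\in L$). Let $L'=\pi(L)$ be obtained by identifying $u$ with $v$. Then $|L|\simeq|L'|$.

*Proof.* **The tool.** Quillen's fiber lemma (*Homotopy properties of the poset of nontrivial $p$-subgroups*, Adv. Math. 28 (1978), Prop. 1.6) says that a poset map $g:P\to Q$ is a homotopy equivalence if $\{p:g(p)\le y\}$ is contractible for every $y\in Q$. We apply it to $T\mapsto\pi(T)$ on the posets of nonempty faces of $L$ and $L'$. The realizations of these posets are the barycentric subdivisions, hence homeomorphic to $|L|$ and $|L'|$. The fiber over a nonempty $\tau\in L'$ is the face poset of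
$$L_\tau=\{T\in L:\pi(T)\subseteq\tau\},$$
so we must show that each $L_\tau$ is contractible.

**Fibers with $v\notin\tau$.** The purpose here is to see that nothing happens away from $v$. Write $\tau=\pi(T)$ with $T\in L$. As $v\notin\tau$, $T$ contains neither $u$ nor $v$, so $T=\tau\in L$. A face maps into $\tau$ only if it avoids $u,v$ and lies in $\tau$. So $L_\tau$ is the full simplex on $\tau$.

**Fibers with $\tau=S\cup\{v\}$, $v\notin S$.** This is where the link condition is used. $L_\tau$ consists of the faces of $L$ contained in $S\cup\{u,v\}$. Since $\tau=\pi(T)$ for some $T\in L$, and $T$ is $S\cup\{v\}$, $S\cup\{u\}$ or $S\cup\{u,v\}$, at least one of $S\cup\{v\},S\cup\{u\}$ is in $L$.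

If both are in $L$, then $S\in\mathrm{lk}_L(u)\cap\mathrm{lk}_L(v)$. By the link condition $S\cup\{u,v\}\in L$, and $L_\tau$ is a simplex.

Otherwise, by symmetry of $L_\tau$ in $u$ and $v$, let $S\cup\{v\}\in L$ and $S\cup\{u\}\notin L$. Splitting the faces of $L_\tau$ by whether they contain $u$, we get
$$L_\tau=2^{S\cup\{v\}}\cup(u*\Lambda),\qquad \Lambda=\mathrm{lk}_{L_\tau}(u)\subset2^{S\cup\{v\}},$$
and the two pieces meet in $\Lambda$. We claim that $\Lambda$ is a cone with apex $v$. First, $\{v\}\in\Lambda$ because $\{u,v\}\in L$. Next, let $R\in\Lambda$ with $v\notin R$. Then $R\cup\{u\}\in L$ and $R\cup\{v\}\subseteq S\cup\{v\}\in L$, so $R\in\mathrm{lk}_L(u)\cap\mathrm{lk}_L(v)$. By the link condition $R\cup\{u,v\}\in L$, i.e. $R\cup\{v\}\in\Lambda$. So $\Lambda$ is contractible. Thus $L_\tau$ is a union of two contractible subcomplexes with contractible intersection, and it is contractible: collapsing the contractible subcomplex $u*\Lambda$ to a point is a homotopy equivalence, the quotient is $2^{S\cup\{v\}}/\Lambda$, and this is homotopy equivalent to the simplex $2^{S\cup\{v\}}$ because $\Lambda$ is contractible. $\square$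

## 6. Goodness survives deletions and admissible contractions

**Proposition C.** Let $d\ge2$.
(i) Subcomplexes of $d$-good complexes are $d$-good; in particular deletions preserve $d$-goodness.
(ii) If $K$ is $d$-good, $\dim K=d$, and $K\mapsto K'$ is an admissible contraction, then $K'$ is $d$-good.

*Proof of (i).* Links in a subcomplex are subcomplexes of the links in $K$, so heredity applies.

*Proof of (ii).* Let $u$ be identified with $v$, so $K'=\pi(K)$ and $\dim K'\le d$.

**Step 1: the link condition.** This step turns admissibility, which only concerns missing faces of dimension $\le d$, into the full hypothesis of Lemma B: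
$$\mathrm{lk}_K(u)\cap\mathrm{lk}_K(v)=\mathrm{lk}_K(\{u,v\}). \tag{3}$$
The inclusion $\supseteq$ is clear. Let $T\in\mathrm{lk}_K(u)\cap\mathrm{lk}_K(v)$ and suppose $T\cup\{u,v\}\notin K$. Then $T\cup\{u,v\}$ contains a missing face $M$. Since $T\cup\{u\}$ and $T\cup\{v\}$ are faces, $M$ contains both $u$ and $v$. By admissibility $\dim M\ge d+1$, i.e. $|M|\ge d+2$. But $T\cup\{u\}\in K$ gives $|T|\le d$, so $|T\cup\{u,v\}|\le d+2$. Hence $|M|=d+2$ and all proper subsets of $M$ are in $K$, so $K$ contains a $\partial\sigma^{d+1}$. This contradicts Lemma A.

Now let $\tau'\in K'$ with $|\tau'|=d-2$. We must show that $\mathrm{lk}_{K'}(\tau')$ is nonspherical. Note that $u\notin\tau'$.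

**Step 2: the case $v\notin\tau'$.** The aim is to see that the new link is a contraction of the old one, so that Lemma B applies. As in Lemma B, $\tau'\in K$. Put $L=\mathrm{lk}_K(\tau')$. Then $\mathrm{lk}_{K'}(\tau')=\pi(L)$: if $R\cap\tau'=\emptyset$ and $R\cup\tau'=\pi(T)$ with $T\in K$, then $T\supseteq\tau'$ because $\tau'$ avoids $v$. So $T=\tau'\cup R_0$ with $R_0\in L$ and $\pi(R_0)=R$. The other inclusion is clear.

If $u,v$ are not both vertices of $L$, then $\pi$ is injective on the vertices of $L$, so $\pi(L)\cong L$ is nonspherical. If both are vertices of $L$, let $R\in\mathrm{lk}_L(u)\cap\mathrm{lk}_L(v)$. Then $R\cup\tau'\in\mathrm{lk}_K(u)\cap\mathrm{lk}_K(v)$, which by (3) is $\mathrm{lk}_K(\{u,v\})$. So $R\in\mathrm{lk}_L(\{u,v\})$. Thus $L$ satisfies the hypothesis of Lemma B, $|\pi(L)|\simeq|L|$, and $\pi(L)$ is nonspherical.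

For $d=2$ we have $\tau'=\emptyset$ and the proof is finished. From now on $d\ge3$.

**Step 3: the case $v\in\tau'$; the link as a union.** The purpose of this step is to express the new link through old ones. Write $\tau'=\sigma\cup\{v\}$ with $u,v\notin\sigma$ and $|\sigma|=d-3$. Put
$$A=\{R\in\mathrm{lk}_K(\sigma\cup\{v\}):u\notin R\},\qquad B=\{R\in\mathrm{lk}_K(\sigma\cup\{u\}):v\notin R\},$$
where a set is empty if the corresponding face is not in $K$. Then $N:=\mathrm{lk}_{K'}(\tau')=A\cup B$. Indeed, if $R\in N$, then $R\cup\sigma\cup\{v\}=\pi(T)$ for some $T\in K$, and $T$ contains $R\cup\sigma\cup\{v\}$ or $R\cup\sigma\cup\{u\}$; so $R\in A$ or $R\in B$. The converse is clear.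

If one of $\sigma\cup\{v\},\sigma\cup\{u\}$ is not in $K$, then the other is, and $N$ is a subcomplex of the link in $K$ of that face of size $d-2$. So $N$ is nonspherical.

Suppose both are in $K$. Then $\sigma\in\mathrm{lk}_K(u)\cap\mathrm{lk}_K(v)$, so $\sigma\cup\{u,v\}\in K$ by (3). If $R\in A\cap B$, then $R\cup\sigma\in\mathrm{lk}_K(u)\cap\mathrm{lk}_K(v)$, and (3) gives $R\cup\sigma\cup\{u,v\}\in K$. Hence
$$A\cap B=G:=\mathrm{lk}_K(\sigma\cup\{u,v\}),\qquad \dim G\le1,$$
the last because $|\sigma\cup\{u,v\}|=d-1$.

So $N$ consists of two nonspherical complexes glued along a graph. In general this is not enough: two disks glued along their boundary circle form a sphere. What we know in addition is that the *full* link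
$$\hat A:=\mathrm{lk}_K(\sigma\cup\{v\})=A\cup(u*G),\qquad A\cap(u*G)=G,$$
is nonspherical. (The faces of $\hat A$ containing $u$ are the $R\cup\{u\}$ with $R\in G$.) In $\hat A$ the graph $G$ is coned off, and the two-disk example is excluded because there $\hat A$ would be a sphere.

**Step 4: replacing $B$ by a cone.** The aim is to compare $N=A\cup B$ with $\hat A=A\cup(u*G)$ by a map that does not change the part in $A$. Since $|u*G|$ is contractible and $(|B|,|G|)$ is a CW pair, the inclusion $|G|\to|u*G|$ extends to a continuous map $|B|\to|u*G|$. Together with the identity on $|A|$ this gives a continuous map of pairs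
$$r:(|N|,|B|)\to(|\hat A|,|u*G|).$$
In
$$H_2(A,G)\to H_2(N,B)\xrightarrow{\,r_*\,}H_2(\hat A,\,u*G)$$
the first map is an excision isomorphism. The composite is induced by inclusion, because $r$ is the identity on $A$, and is also an excision isomorphism. Hence $r_*$ is an isomorphism on $H_2(N,B)$.

**Step 5: a spherical cycle of $N$ vanishes.** Let $f:S^2\to|N|$ and let $z=f_*[S^2]\in H_2(N)=Z_2(N)$; recall $\dim N\le2$. Since $\hat A$ is nonspherical, $(r f)_*[S^2]=0$ in $H_2(\hat A)$, hence also in $H_2(\hat A,u*G)$. So the image of $z$ in $H_2(N,B)$ is killed by the isomorphism $r_*$, and is therefore $0$. As $\dim N\le2$, there are no relative 3-chains, so $H_2(N,B)$ is the space of relative 2-cycles. The vanishing says that $z$ has coefficient $0$ on every triangle of $N$ not in $B$. Since $\dim(A\cap B)\le1$, no triangle of $A$ is in $B$, so $z$ has coefficient $0$ on every triangle of $A$.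

The situation is symmetric in $u$ and $v$: using $\mathrm{lk}_K(\sigma\cup\{u\})=B\cup(v*G)$ in place of $\hat A$, the same argument gives coefficient $0$ on every triangle of $B$. So $z=0$, and $N$ is nonspherical. $\square$

**Corollary D.** If $K$ is $d$-good, then $\partial\sigma^{d+1}\not<K$ and $H(d+1)\not<K$.

*Proof.* By Section 2, $H(d+1)<K$ implies $\partial\sigma^{d+1}<K$. Suppose $\partial\sigma^{d+1}$ is obtained from $K$ by deletions and admissible contractions. Neither operation raises dimension, the start has dimension $\le d$ and the end has dimension $d$, so all intermediate complexes have dimension exactly $d$. Thus Proposition C applies at each step, and all of them are $d$-good, including the last. This contradicts Lemma A. $\square$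

## 7. Vertex links without short cycles

We now need a local criterion for nonsphericity that can be checked by algebra.

**Lemma E.** Let $L$ be a finite complex with $\dim L\le2$ all of whose vertex links (graphs) have no cycle of length $3,4,5$. Then $L$ is nonspherical.

None of the three lengths may be dropped: the boundaries of the tetrahedron, octahedron and icosahedron are spheres whose vertex links are cycles of length $3$, $4$ and $5$ respectively.

**Textbook facts.** Give every edge length 1 and make every triangle Euclidean equilateral. In the language of Bridson–Haefliger, *Metric Spaces of Non-Positive Curvature*, this is an $M_0$-polyhedral complex with finitely many shapes. The geometric link of a vertex $w$ is the graph $\mathrm{lk}_L(w)$ with each edge given the angle of the corresponding triangle at $w$ as its length, here $\pi/3$. The *link condition* of that book (not to be confused with (3)) asks that all these links be CAT(1).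

* Lemma II.5.6 there: a 2-dimensional $M_0$-polyhedral complex satisfies the link condition if every injective loop in every vertex link has length at least $2\pi$.
* Theorem II.5.4 there: a simply connected $M_0$-polyhedral complex with finitely many shapes that satisfies the link condition is CAT(0).

*Proof of Lemma E.* **Step 1: the link condition.** Injective loops in a graph are graph cycles. By hypothesis these have at least $6$ edges, so length $\ge6\cdot\pi/3=2\pi$. So Lemma II.5.6 applies.

**Step 2: contractible universal covers.** Let $L_0$ be a component of $L$. If $\dim L_0\le1$, its universal cover is a tree or a point, which is contractible. If $\dim L_0=2$, the universal cover $\tilde L_0$ is locally finite and has the same vertex links and the same finite set of shapes, because a covering is a local isomorphism. So $\tilde L_0$ is simply connected and satisfies the link condition, and by Theorem II.5.4 it is CAT(0). A CAT(0) space is contractible: move each point to a base point along the unique geodesic, which depends continuously on its endpoint.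

**Step 3: lifting spheres.** A map $S^2\to|L|$ lands in one component $L_0$. As $S^2$ is simply connected, it lifts to the contractible space $\tilde L_0$, so it is null-homotopic and induces $0$ on $H_2$. $\square$

## 8. The links of $K_{d,q}$: proof of Theorem 1

**Step 1: counting.** In $K=K_{d,q}$ all $x_i$ and all $y_i$ with $i<d$ can be chosen freely, and then $y_d$ is determined. So $f_d=q^{(d+1)+d}=q^{2d+1}$ and $\dim K=d$. Every vertex lies in a facet, so $n=(d+1)q^2$.

**Step 2: the codimension-two links.** We determine the graphs to which Lemma E will refer. Let $\rho\in K$ with $|\rho|=d-1$, and let $V_i,V_j$ be the two parts not met by $\rho$. All facets meet each part once, so $\mathrm{lk}_K(\rho)$ is a bipartite graph between $V_i$ and $V_j$. Put $s=\sum_\rho x_k$, $t=\sum_\rho y_k$, $e=\sum_{k<l\text{ in }\rho}x_kx_l$. Sorting the facet equation by which coordinates belong to $\rho$, we see that $(x,y)\in V_i$ and $(x',y')\in V_j$ are adjacent if and only if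
$$y+y'+t=xx'+s(x+x')+e. \tag{4}$$
Each vertex has exactly $q$ neighbors: choose the other $x$-coordinate, then the other $y$-coordinate is determined. This is what was used for $K_{2,2}$ in Section 2.

**Step 3: no cycles of length $3,4,5$.** Being bipartite, the graph has no odd cycles. For 4-cycles, suppose distinct $(x_1,y_1),(x_2,y_2)\in V_i$ are both adjacent to distinct $(x_1',y_1'),(x_2',y_2')\in V_j$. For a fixed vertex of $V_j$, subtract the two instances of (4):
$$y_1-y_2=(x_1-x_2)(x_1'+s)=(x_1-x_2)(x_2'+s).$$
If $x_1=x_2$, then $y_1=y_2$, a contradiction. So $x_1\ne x_2$, and therefore $x_1'=x_2'$. Then (4) with $(x_1,y_1)$ gives $y_1'=y_2'$, a contradiction.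

**Step 4: goodness.** Let $\tau\in K$ with $|\tau|=d-2$. The vertex links of the complex $\mathrm{lk}_K(\tau)$ are the graphs $\mathrm{lk}_K(\tau\cup\{w\})$ with $|\tau\cup\{w\}|=d-1$. By Step 3 they have no cycles of length $3,4,5$, so $\mathrm{lk}_K(\tau)$ is nonspherical by Lemma E. So $K$ is $d$-good.

**Step 5: isolated vertices.** These are needed to reach every $n$ in Corollary 2. For $d=2$, adding isolated vertices adds isolated points to $\mathrm{lk}(\emptyset)$. This does not affect nonsphericity, since $S^2$ is connected. For $d=3$ there are new faces $\tau$ of size $d-2=1$, with link $\{\emptyset\}$, which is nonspherical; the other relevant links do not change. For $d\ge4$ no relevant link changes. So the enlarged complex is still $d$-good.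

By Corollary D, neither complex has $\partial\sigma^{d+1}$ or $H(d+1)$ as a minor. $\square$

## 9. Beating the cyclic polytope: proof of Corollary 2

**Part 1.** By (2), $f_2(C(5,n))=2n^2-12n+20$. For $n=3\cdot19^2=1083$ this equals $2345778-12996+20=2332802$, while $f_2(K_{2,19})=19^5=2476099$. Theorem 1 gives $H(3)\not<K_{2,19}$.

Why $19$? With $n=3q^2$ the cyclic number is $18q^4-36q^2+20$. For $2\le q\le17$ it exceeds $q^5$, because $q^2(18-q)\ge36$ in that range: for $q\le9$ we have $q^2\ge4$ and $18-q\ge9$, and for $q\ge10$ we have $q^2\ge100$. As $18$ is not a prime power, $19$ is the smallest $q$ for which $K_{2,q}$ wins.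

**Part 2, Step 1: an upper bound for the cyclic number.** For $i\le d$, $h_i=\binom{n-2d-2+i}{i}\le n^i\le n^d$, and $h_{d+1}=h_d\le n^d$. Also $\binom{2d+1-i}{d+1-i}=\binom{2d+1-i}{d}$. So (1) gives
$$f_d(C(2d+1,n))\le n^d\sum_{i=0}^{d+1}\binom{2d+1-i}{d}=\binom{2d+2}{d+1}n^d\le4^{d+1}n^d, \tag{5}$$
where the equality is the summation $\sum_{m=d}^{2d+1}\binom md=\binom{2d+2}{d+1}$.

**Part 2, Step 2: a prime of the right size.** We need $q$ close to $\sqrt{n/(d+1)}$ from below. Claim: for every real $x\ge2$ there is a prime $q$ with $x/2<q\le x$. Put $k=\lfloor\lfloor x\rfloor/2\rfloor\ge1$. Bertrand's postulate gives a prime $q$ with $k<q\le2k\le x$. Moreover $\lfloor x\rfloor\le2k+1$, so $x<\lfloor x\rfloor+1\le2k+2$ and $q\ge k+1>x/2$.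

**Part 2, Step 3: the comparison.** Let $n>4^{4d+3}(d+1)^{2d+1}$ and apply Step 2 with $x=\sqrt{n/(d+1)}\ge2$. Let $K$ be $K_{d,q}$ plus $n-(d+1)q^2\ge0$ isolated vertices. Taking square roots of the hypothesis, $n^{1/2}>2^{4d+3}(d+1)^{d+1/2}$. So
$$f_d(K)=q^{2d+1}>\frac1{2^{2d+1}}\Big(\frac n{d+1}\Big)^{d+1/2}=n^d\cdot\frac{n^{1/2}}{2^{2d+1}(d+1)^{d+1/2}}>2^{2d+2}n^d=4^{d+1}n^d,$$
and by (5) this is at least $f_d(C(2d+1,n))$. By Theorem 1, $H(d+1)\not<K$. The lower bound has order $n^{d+1/2}$, so it exceeds $C_dn^d$ for any constant $C_d$ once $n$ is large.

**Part 3.** For $d=1$ the implication was proved in Section 2 from the quoted graph theorem. For $d\ge2$ it fails by part 2. $\square$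

## 10. How many faces force $\partial\sigma^{d+1}$ or $H(d+1)$

**Theorem 3 (converse bounds).** Let $d\ge2$ and let $K$ be a complex on $n$ vertices.
* (a) If $f_d(K)\ge n^{\,d+1-2^{1-d}}$, then $\partial\sigma^{d+1}<K$. For $d=2$, together with Theorem 1, the maximal $f_2$ without a $\partial\sigma^3$-minor is $\Theta(n^{5/2})$.
* (b) Let $\ell=\binom{2d+3}{d+1}$. If $n$ is large enough in terms of $d$ and $f_d(K)>n^{\,d+1-\ell^{-d}}$, then $H(d+1)<K$.

In both parts we delete all faces of dimension $>d$ and assume $\dim K=d$. The $d$-faces form a $(d+1)$-uniform hypergraph. The plan in both parts is to find in it, by counting, a large subcomplex that contracts to the target.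

### Part (a): suspensions of a cycle

**Step 1: finding an iterated suspension of a cycle.** This generalizes the octahedron. Let $S^0$ denote two isolated points.

*Claim.* For $r\ge2$, an $r$-uniform hypergraph $F$ on $n$ vertices with $|F|\ge n^{r-2^{-(r-2)}}$ and $|F|>0$ contains all facets of $\Sigma_r:=(S^0)^{*(r-2)}*C_k$ for some cycle $C_k$, $k\ge3$.

We use induction on $r$. For $r=2$ the hypothesis gives a graph with at least $n$ edges on $n$ vertices, which has a cycle.

Let $r\ge3$. For an $(r-1)$-set $e$ let $\deg e$ be the number of $w$ with $e\cup\{w\}\in F$, and for a vertex $u$ let $\mathrm{lk}(u)$ be the set of $(r-1)$-sets $e\not\ni u$ with $e\cup\{u\}\in F$. The average degree of $(r-1)$-sets is $D=r|F|/\binom n{r-1}$. Since $\binom n{r-1}\le n^{r-1}/(r-1)!$, we have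
$$D\ge r!\,n^{1-2^{-(r-2)}}\ge2,\qquad\text{so}\qquad \binom D2=\frac{D(D-1)}2\ge\frac{D^2}4 .$$
Count pairs consisting of an $(r-1)$-set $e$ and $\{u,v\}$ with $e\cup\{u\},e\cup\{v\}\in F$ in two ways. By convexity of $t\mapsto t(t-1)/2$,
$$\sum_{\{u,v\}}|\mathrm{lk}(u)\cap\mathrm{lk}(v)|=\sum_{|e|=r-1}\binom{\deg e}2\ge\binom n{r-1}\frac{D^2}4 .$$
There are $\binom n2\le n^2/2$ pairs, so some pair $u,v$ has at least
$$\frac{r^2|F|^2}{4\binom n{r-1}\binom n2}\ge\frac{r^2(r-1)!}2\cdot\frac{|F|^2}{n^{r+1}}\ge\frac{|F|^2}{n^{r+1}}\ge n^{2r-2^{-(r-3)}-(r+1)}=n^{(r-1)-2^{-(r-3)}}$$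
common link sets, none containing $u$ or $v$. By induction the $(r-1)$-uniform hypergraph $\mathrm{lk}(u)\cap\mathrm{lk}(v)$ contains all facets of some $\Sigma_{r-1}$, whose vertices differ from $u$ and $v$. Joining with $S^0=\{u,v\}$ gives all facets of a $\Sigma_r$ in $F$. This proves the claim.

With $r=d+1$ the exponent is $d+1-2^{1-d}$. So $(S^0)^{*(d-1)}*C_k$ is a subcomplex, hence a minor, of $K$.

**Step 2: shrinking the cycle.** The aim is to reach $k=3$. A set is a non-face of a join if and only if its part in some factor is a non-face there. So the missing faces of a join are the missing faces of the factors. While $k\ge4$, the missing faces of $C_k$ are its non-edges, so the endpoints of an edge of $C_k$ lie in no common missing face of the join. Contracting the edge is admissible and replaces $C_k$ by $C_{k-1}$. We reach $(S^0)^{*(d-1)}*\partial\sigma^2$.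

**Step 3: absorbing the suspensions.** The aim is to trade each factor $S^0$ for one more dimension of the simplex. For $m\ge2$ consider a join $X*\{a,b\}*\partial\sigma^m$, where $X$ is an iterated join of $S^0$'s and $\{a,b\}$ denotes two isolated points. Let $x$ be a vertex of $\sigma^m$. Then $a$ and $x$ belong to different factors, so they lie in no common missing face, and contracting $a$ into $x$ is admissible. The faces $\{a\}\cup R$ with $R\in\partial\sigma^m$ become $\{x\}\cup R$, and $R=\sigma^m\setminus\{x\}$ produces the whole simplex. So $\{a,b\}*\partial\sigma^m$ becomes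
$$(b*\partial\sigma^m)\cup2^{\sigma^m}=\partial\sigma^{m+1}.$$
Doing this $d-1$ times, starting with $m=2$, yields $\partial\sigma^{d+1}$.

**Step 4: the order of magnitude for $d=2$.** The exponent in (a) is then $3-\frac12=\frac52$, so a complex without a $\partial\sigma^3$-minor has $f_2<n^{5/2}$. Conversely, for $n\ge12$ take a prime $q$ with $\frac12\sqrt{n/3}<q\le\sqrt{n/3}$, as in Part 2, Step 2 of Section 9, and add isolated vertices to $K_{2,q}$. By Theorem 1 this has no $\partial\sigma^3$-minor, and $f_2=q^5\ge2^{-5}(n/3)^{5/2}$. So the maximum is $\Theta(n^{5/2})$. This proves (a).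

### Part (b): undoing a barycentric subdivision

**Step 1: finding $\mathrm{sd}\,H(d+1)$ in $K$.** We use a theorem of Erdős (*On extremal problems of graphs and generalized graphs*, Israel J. Math. 2 (1964), Theorem 1): for $n\ge n_0(r,\ell)$, every $r$-uniform hypergraph on $n$ vertices with more than $n^{r-\ell^{1-r}}$ edges contains the complete $r$-partite hypergraph with parts of size $\ell$. Take $r=d+1$ and $\ell=\binom{2d+3}{d+1}$; the exponent is $d+1-\ell^{-d}$. The vertices of the barycentric subdivision $\mathrm{sd}\,H(d+1)$ are the nonempty faces of $H(d+1)$. Color each by its dimension. There are $\binom{2d+3}{i+1}\le\ell$ vertices of color $i$, for $0\le i\le d$, and each facet (a maximal chain of faces) has exactly one vertex of each color. Placing the vertices of color $i$ injectively in the $i$-th part, we see that $\mathrm{sd}\,H(d+1)$ is isomorphic to a subcomplex of $K$.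

It remains to show $H(d+1)<\mathrm{sd}\,H(d+1)$.

**Step 2: barycentric subdivision as a sequence of stellar ones.** This step reduces the problem to a single move. The stellar subdivision of a complex $X$ at a face $F$ with $|F|\ge2$, with new vertex $a$, is
$$Y=\{T\in X:F\not\subseteq T\}\cup\{\{a\}\cup R\cup S:R\subsetneq F,\ S\in\mathrm{lk}_X(F)\}.$$
We recall that $\mathrm{sd}\,H$ arises from $H$ by stellar subdivisions at all faces of dimension $\ge1$, in order of decreasing dimension. To verify it, let $X_k$ be the complex obtained after all faces of dimension $\ge k$ have been subdivided. We claim that its faces are the sets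
$$T\cup\{a_{F_1},\dots,a_{F_m}\},\qquad T\in H,\ \dim T<k,\quad T\subsetneq F_1\subsetneq\dots\subsetneq F_m\in H,\quad \dim F_1\ge k,$$
with $m\ge0$ (for $m=0$ just the faces $T$). For $k=\dim H+1$ this is $H$. Suppose it holds for $k+1$, and let $\dim F=k$. In $X_{k+1}$ the faces containing $F$ are those with $T=F$, so the link of $F$ consists of the sets $\{a_{F_1},\dots,a_{F_m}\}$ with $F\subsetneq F_1\subsetneq\dots\subsetneq F_m$. Subdividing at $F$ removes the faces with $T=F$ and adds the sets $R\cup\{a_F,a_{F_1},\dots,a_{F_m}\}$ with $R\subsetneq F$. No face removed or added contains another $k$-face $F'$ of $H$, so the links of the other $k$-faces are not affected. After all $k$-faces are treated we have the description of $X_k$. Finally, in $X_1$ the set $T$ is empty or a single vertex; identifying the vertex $w$ with the barycenter of $\{w\}$, we see that $X_1=\mathrm{sd}\,H$.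

So it suffices to undo one stellar subdivision: from $Y$ we return to $X$ by contracting $a$ into some $x\in F$.

**Step 3: the result of the contraction is $X$.** The faces of $Y$ not containing $a$ are unchanged and lie in $X$. A face $\{a\}\cup R\cup S$ becomes $\{x\}\cup R\cup S\subseteq F\cup S\in X$. So the result is contained in $X$. Conversely, a face of $X$ not containing $F$ is in $Y$, and a face containing $F$ has the form $F\cup S$ with $S\in\mathrm{lk}_X(F)$ and is the image of $\{a\}\cup(F\setminus\{x\})\cup S$.

**Step 4: the contraction is admissible.** We show that $a,x$ lie in no common missing face of any dimension. Suppose $M\ni a,x$ is a missing face of $Y$, and let $Q=M\setminus\{a,x\}$. From $M\setminus\{x\}=\{a\}\cup Q\in Y$ we get $Q=R\cup S$ with $R=Q\cap F\subsetneq F$ and $S\in\mathrm{lk}_X(F)$. From $M\setminus\{a\}=\{x\}\cup Q\in Y$, a face without $a$, we get $F\not\subseteq\{x\}\cup Q$, so $R\cup\{x\}\subsetneq F$. Then $M=\{a\}\cup(R\cup\{x\})\cup S\in Y$ by the definition of $Y$, a contradiction.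

Undoing all the stellar subdivisions in reverse order turns $\mathrm{sd}\,H(d+1)$ into $H(d+1)$. Hence $H(d+1)<\mathrm{sd}\,H(d+1)<K$. $\square$
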